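# Interpolating sequences on the $\mathcal H^p$ scale of a complete Pick space

## 1. A geometric sequence in the Hardy space

Let $H^2$ be the Hardy space of the unit disc $\mathbb D$: power series with $\|f\|^2=\sum_n|\hat f(n)|^2<\infty$. Evaluation at $w\in\mathbb D$ is $f(w)=\langle f,k_w\rangle$ with $k_w(z)=(1-\bar wz)^{-1}$, and $\|k_w\|^2=(1-|w|^2)^{-1}$. Take the points
$$x_n=1-\epsilon_n,\qquad \epsilon_n=100^{-n}\quad(n\ge1),\qquad \mu_n:=1-x_n^2,\qquad \epsilon_n\le\mu_n\le2\epsilon_n .$$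
Which values $e_n$ can be prescribed at the $x_n$ by a function in $H^2$? Since $|f(x_n)|\le\|f\|\mu_n^{-1/2}$, the natural size condition is $\sum|e_n|^2\mu_n<\infty$. We claim that it describes the possible values exactly: every $f\in H^2$ satisfies $\sum|f(x_n)|^2\mu_n\le C\|f\|^2$, and every $e$ with $\sum|e_n|^2\mu_n<\infty$ is $(f(x_n))_n$ for some $f\in H^2$.

Put $\hat k_n=\mu_n^{1/2}k_{x_n}$, a unit vector. The Gram matrix has entries $\Gamma_{nm}=\sqrt{\mu_n\mu_m}/(1-x_nx_m)$. For $m<n$ we have $1-x_nx_m\ge1-x_m=\epsilon_m$, so $\Gamma_{nm}\le 2\sqrt{\epsilon_n\epsilon_m}/\epsilon_m=2\cdot10^{-(n-m)}$. The off-diagonal part $E=\Gamma-I$ is symmetric with row sums at most $2\cdot2\sum_{j\ge1}10^{-j}=\frac49$, so $\|E\|\le\frac49$ on $\ell^2$ and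
$$\tfrac59\sum|c_n|^2\le\Big\|\sum c_n\hat k_n\Big\|^2\le\tfrac{13}9\sum|c_n|^2 .$$
The map $f\mapsto(\mu_n^{1/2}f(x_n))_n$ is the adjoint of $c\mapsto\sum c_n\hat k_n$. The upper bound says that it is bounded into $\ell^2$, and the lower bound says that it is onto. This proves the claim.

Now change the exponent. Look for $f=\sum_mc_m\mu_mk_{x_m}$ with $f(x_n)=e_n$, that is, solve
$$Gc=e,\qquad (Gc)_n=\sum_mk(x_n,x_m)\mu_mc_m,$$
where now $e$ and $c$ have finite norm $\|c\|_p=(\sum|c_n|^p\mu_n)^{1/p}$. In the variable $u_n=\mu_n^{1/p}c_n$ the matrix has entries $\mu_n^{1/p}k(x_n,x_m)\mu_m^{1/p'}$, with $\frac1p+\frac1{p'}=1$. The diagonal is $1$. The other entries are at most $2\cdot100^{-(n-m)/p}$ for $n>m$ and at most $2\cdot100^{-(m-n)/p'}$ for $n<m$. Row sums and column sums off the diagonal are at most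
$$\frac2{100^{1/p}-1}+\frac2{100^{1/p'}-1}.$$
At $p=2$ this is $\frac49$ again, and for $p$ near $2$ it stays below $1$, so $G$ is invertible by a Neumann series. As $p\to1$ or $p\to\infty$ it tends to infinity. At $p=1$ even boundedness fails. Take $c$ equal to $1/\mu_m$ at position $m$ and $0$ elsewhere. Then $\|c\|_1=1$, while $1-x_nx_m\le\epsilon_n+\epsilon_m$ gives
$$\|Gc\|_1=\sum_n\mu_nk(x_n,x_m)\ge\sum_{n\le m}\frac{\epsilon_n}{\epsilon_n+\epsilon_m}\ge\frac m2 .$$

So the following is in doubt already here. Suppose that we can interpolate at exponent $2$. Does it follow that we can interpolate at every $p\in(1,\infty)$? And conversely, does success at one $p$ give success at $2$? The rest of the talk answers this for a whole class of Hilbert spaces, with $H^2$ as one member. We first need spaces "of exponent $p$" for that class.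

## 2. Complete Pick kernels, weak products and the spaces $\mathcal H^p$

Let $\mathcal M$ be a reproducing kernel Hilbert space on an infinite set $X$ with kernel $k$; write $k_x(y)=k(y,x)$, so that $f(x)=\langle f,k_x\rangle$, and $k_{xx}=k(x,x)$. A function $\varphi$ on $X$ is a multiplier if $\varphi f\in\mathcal M$ for all $f\in\mathcal M$; then $M_\varphi f=\varphi f$ is bounded, $M_\varphi^*k_x=\overline{\varphi(x)}k_x$, and $\|M_\varphi\|\le\gamma$ if and only if $(\gamma^2-\varphi(y)\overline{\varphi(z)})k(y,z)$ is positive semidefinite. The algebra of multipliers is $\operatorname{Mult}(\mathcal M)$.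

**Definition (normalized complete Pick kernel).** There is a base point $x_0\in X$ with $k(x,x_0)=1$ for all $x$, $k$ is nonvanishing, and $1-1/k$ is positive semidefinite.

For $H^2$ one has $1-1/k(z,w)=z\bar w$, which is positive semidefinite, with $x_0=0$. On the unit ball of $\mathbb C^d$ the kernel $(1-\langle z,w\rangle)^{-1}$ is another example, with $1-1/k=\langle z,w\rangle$. The Bergman kernel $(1-z\bar w)^{-2}$ is not one: $1-1/k=2z\bar w-z^2\bar w^2$ has a negative Taylor coefficient on the diagonal.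

Throughout we assume

(A) $\operatorname{Mult}(\mathcal M)$ is densely contained in $\mathcal M$.

For $H^2$ this holds because polynomials are multipliers.

**Definition (weak product).** $\mathcal M\odot\mathcal M=\{\sum_nf_ng_n:\sum_n\|f_n\|_{\mathcal M}\|g_n\|_{\mathcal M}<\infty\}$, a Banach space whose norm is the infimum of $\sum\|f_n\|\|g_n\|$ over all representations of the function.

For $\mathcal M=H^2$ the weak product is the Hardy space $H^1$: products of two $H^2$ functions lie in $H^1$, and by Riesz factorization every $h\in H^1$ is $fg$ with $\|f\|_2^2=\|g\|_2^2=\|h\|_1$.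

For a Banach space $A$ let $A^\dagger$ be the space of bounded conjugate-linear functionals. Under the pairing that extends the inner product of $\mathcal M$, $(\mathcal M\odot\mathcal M)^\dagger$ is a Banach function space on $X$, and
$$(\mathcal M\odot\mathcal M)^\dagger\subseteq\mathcal M\subseteq\mathcal M\odot\mathcal M .$$
Concretely, $f\in\mathcal M$ belongs to the left-hand space if and only if $|\langle f,g\rangle|\le K\|g\|_{\mathcal M\odot\mathcal M}$ for all $g\in\mathcal M$. For instance each $k_x$ does, because $|h(x)|\le k_{xx}\|h\|_{\mathcal M\odot\mathcal M}$.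

Recall the complex method. For a compatible couple $(A_0,A_1)$, consider bounded continuous functions $\Phi$ from the strip $0\le\operatorname{Re}z\le1$ into $A_0+A_1$, holomorphic inside, such that for $j=0,1$ the function $y\mapsto\Phi(j+iy)$ is continuous into $A_j$ and tends to $0$ as $|y|\to\infty$. The space $[A_0,A_1]_{[\theta]}$ consists of the values $\Phi(\theta)$, with norm the infimum of $\max_j\sup_y\|\Phi(j+iy)\|_{A_j}$. An operator with norms $N_0,N_1$ at the ends has norm at most $N_0^{1-\theta}N_1^\theta$ in between.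

**Definition (the scale).** For $0\le\theta\le1$ and $p=\frac1{1-\theta}$,
$$\mathcal H^p:=[\mathcal M\odot\mathcal M,(\mathcal M\odot\mathcal M)^\dagger]_{[\theta]} .$$
Thus $\mathcal H^1=\mathcal M\odot\mathcal M$ and $\mathcal H^2=\mathcal M$; the second identity we use only up to equivalence of norms. We put $\mathcal H^\infty:=(\mathcal M\odot\mathcal M)^\dagger$.

We are given that for $1<p<\infty$ the evaluation functional $\delta_x$ satisfies $\|\delta_x\|_{(\mathcal H^p)^*}\approx k_{xx}^{1/p}$, with constants independent of $k$ and $x$.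

**Definition (interpolating sequence).** A sequence $(x_n)$ of distinct points of $X$ is interpolating for $\mathcal H^p$ if $f\mapsto(f(x_n)/\|\delta_{x_n}\|_{(\mathcal H^p)^*})_n$ maps $\mathcal H^p$ boundedly onto $\ell^p$.

Section 1 shows that $(1-100^{-n})$ is interpolating for $H^2=\mathcal H^2$. The question, from Aleman, Hartz, McCarthy and Richter, "An $H^p$ scale for complete Pick spaces", arXiv:2005.08909 (2020), is whether for $1<p<2$, and for $2<p<\infty$, the interpolating sequences for $\mathcal H^p$ are those of $\mathcal H^2$. The answer is yes in both ranges, for every such $\mathcal M$; there is no counterexample.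

**Theorem 1.** Let $\mathcal M$ have a normalized complete Pick kernel on an infinite set $X$ and satisfy (A), and let $1<p<\infty$. A sequence of distinct points of $X$ is interpolating for $\mathcal H^p$ if and only if it is interpolating for $\mathcal M$.

We use standard theorems on complex interpolation from Bergh–Löfström, *Interpolation Spaces* (BL), the given estimate for $\|\delta_x\|$, and, for the step from $\mathcal H^p$ to $\mathcal M$ with $1<p<2$ only, a theorem of Aleman, Hartz, McCarthy and Richter that we state in Section 12. Below, $C$ is a constant that may change from line to line and may depend on $\mathcal M$, on exponents and on displayed bounds.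

## 3. Restriction, the Gram operator, reiteration and duality

**Density.** This is for the interpolation theorems. Finite combinations of the $k_x$ are dense in $\mathcal M$ and lie in $\mathcal H^\infty$. The inclusion $\mathcal M\subseteq\mathcal M\odot\mathcal M$ is continuous because $1=k_{x_0}\in\mathcal M$. Moreover $\mathcal M$ is dense in $\mathcal M\odot\mathcal M$: finite sums $\sum f_ng_n$ are dense, and if $\varphi$ is a multiplier, then $f\varphi\in\mathcal M$ and $\|fg-f\varphi\|_{\mathcal M\odot\mathcal M}\le\|f\|\|g-\varphi\|$, which (A) makes small. So $\mathcal H^\infty$ is dense in $\mathcal H^1$.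

**(F1) Reiteration.** Let $p_0,p_1\in[1,\infty]$, $0<\eta<1$ and $\frac1p=\frac{1-\eta}{p_0}+\frac\eta{p_1}$. Then $[\mathcal H^{p_0},\mathcal H^{p_1}]_{[\eta]}=\mathcal H^p$ with equivalent norms (BL Thm 4.6.1). The theorem asks that $\mathcal H^1\cap\mathcal H^\infty=\mathcal H^\infty$ be dense in $\mathcal H^1$, in $\mathcal H^\infty$ and in $\mathcal H^{p_0}\cap\mathcal H^{p_1}$. The first was just shown and the second is trivial. The scale decreases in $p$ (BL §4.2), so the intersection is one of the two spaces, and $\mathcal H^\infty$ is dense in every $\mathcal H^p$, $p<\infty$ (BL Thm 4.2.2).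

**(F2) Duality.** Let $1<q<2$, $p=q'$, $t=\frac2q-1\in(0,1)$, so $\frac1q=\frac{1+t}2$ and $\frac1p=\frac{1-t}2$. By (F1), $\mathcal H^q=[\mathcal M,\mathcal M\odot\mathcal M]_{[t]}$. Since $\mathcal M$ is reflexive and dense in $\mathcal M\odot\mathcal M$, BL Cor. 4.5.2 gives
$$(\mathcal H^q)^\dagger=[\mathcal M,\mathcal H^\infty]_{[t]}=\mathcal H^p$$
with the pairing that extends $\langle\cdot,\cdot\rangle_{\mathcal M}$. (The corollary is stated for duals; $A^\dagger$ is the dual of the complex-conjugate space of $A$, and conjugation commutes with the complex method via $\Phi(z)\mapsto\Phi(\bar z)$.) We use it in two forms: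

- if $f\in\mathcal H^p$ (so $f\in\mathcal M$) and $g\in\mathcal M$, then $|\langle f,g\rangle|\le C\|f\|_{\mathcal H^p}\|g\|_{\mathcal H^q}$;
- if $f\in\mathcal M$ and $|\langle f,g\rangle|\le K\|g\|_{\mathcal H^q}$ for all $g\in\mathcal M$, then $f\in\mathcal H^p$ and $\|f\|_{\mathcal H^p}\le CK$.

For the second, $\mathcal M$ is dense in $\mathcal H^q$, so the functional extends to $\mathcal H^q$ and is represented by some $\tilde f\in\mathcal H^p\subseteq\mathcal M$ with $\langle\tilde f,g\rangle=\langle f,g\rangle$ for all $g\in\mathcal M$; hence $\tilde f=f$.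

**The operators.** Fix distinct points $x_n$. Put $\mu_n=1/k(x_n,x_n)$, regard $\mu$ as a measure on the indices, and write $\|c\|_p^p=\int|c|^pd\mu=\sum|c_n|^p\mu_n$. Let $Rf=(f(x_n))_n$, and for finitely supported $c$ let $R^*c=\sum c_n\mu_nk_{x_n}$. Then
$$\langle f,R^*c\rangle=\int Rf\,\bar c\,d\mu\qquad(f\in\mathcal M). \tag{1}$$
Put $G=RR^*$, that is, $(Gc)_n=\sum_mk(x_n,x_m)\mu_mc_m$. Because $\|\delta_x\|_{(\mathcal H^p)^*}\approx k_{xx}^{1/p}$, for $1<p<\infty$ the sequence is interpolating for $\mathcal H^p$ if and only if $R:\mathcal H^p\to L^p(\mu)$ is bounded and onto. Call $(x_n)$ *$p$-Carleson* if $R:\mathcal H^p\to L^p(\mu)$ is bounded. By (1), $\|R\|_{\mathcal M\to L^2(\mu)}\le A$ is equivalent to $\|R^*c\|_{\mathcal M}\le A\|c\|_2$ for finitely supported $c$. And $R:\mathcal M\to L^2(\mu)$ is bounded and onto if and only if $R^*$ is bounded and bounded below on $L^2(\mu)$.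

**Finite sets.** Let $x_1,\dots,x_N$ be finitely many points. Every $\mathcal H^p$ embeds continuously in $\mathcal H^1$, where evaluations are bounded, so $R$ is bounded. If $k_{x_1},\dots,k_{x_N}$ are linearly independent, their Gram matrix is invertible, and a combination of them, an element of $\mathcal H^\infty\subseteq\mathcal H^p$, takes any prescribed values. If $\sum\gamma_jk_{x_j}=0$ nontrivially, then $\sum\bar\gamma_jf(x_j)=0$ for $f\in\mathcal M$, hence by density for all $f\in\mathcal H^1$, and $R$ is onto for no $p$. So for finite sets the exponent does not matter. For infinite sequences everything lies in uniform constants.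

## 4. Interpolating operators between exponents, and the missing endpoint

The first thing to try is to interpolate $R$ and a right inverse between exponents. This works halfway.

**Step (boundedness for $p\le2$).** The aim is to get $R:\mathcal H^p\to L^p(\mu)$ for $1\le p\le2$ from $\|R\|_{\mathcal M\to L^2(\mu)}\le A$. For $u,v\in\mathcal M$,
$$\sum|u(x_n)v(x_n)|\mu_n\le\|Ru\|_2\|Rv\|_2\le A^2\|u\|\|v\| ,$$
and summing over a representation $h=\sum f_jg_j$ yields
$$\|R\|_{\mathcal H^1\to L^1(\mu)}\le A^2 . \tag{2}$$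
Interpolating with $p=2$ by (F1) gives $1<p<2$.

For $p>2$ the dual statement is $R^*:L^q(\mu)\to\mathcal H^q$ with $q=p'\in(1,2)$. To interpolate we would need an estimate at $q=1$ as well. There is none: if $R^*:L^1(\mu)\to\mathcal H^1$ were bounded, then by (2) so would be $G=RR^*$ on $L^1(\mu)$, and for the points $1-100^{-n}$ in $H^2$ we saw $\|G\|_{L^1\to L^1}\ge m/2$ for all $m$. By symmetry of the matrix, $G$ is unbounded on $L^\infty(\mu)$ too. So $L^2$ is the only endpoint for $R^*$, for $G$, and still more for $G^{-1}$: the bounds have to be proved at each $p$ in the open interval.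

**From $L^2$ with weights to $L^q$.** Here is the way around. Since $\int|c|^qd\mu=\int|c|^2|c|^{q-2}d\mu$, an $L^q$ norm is an $L^2$ norm with a weight that depends on $c$. Weighted $L^2$ estimates for $R^*$ and $G$ would follow from the unweighted ones if the weight could be moved through $R^*$. A weight that is a bare sequence cannot be moved through, but a multiplier can: $M_\varphi^*k_{x_n}=\overline{\varphi(x_n)}k_{x_n}$. So for a positive sequence $a$ we replace $a$ by the *function* $V=R^*a$. It will turn out that $|V(x_n)|\ge a_n$, that $\int|V|^rd\mu\le C\int a^rd\mu$ for $r>1$, and that $B=M_V$ has positive real part, so that powers $V^{\alpha}$ make sense. One difficulty remains. Moving weights through $R^*$ produces powers of $B^*$, while factoring a function such as $R^*c=V^\alpha F$ requires powers of $B$. The key lemma compares the two, for exponents $|\alpha|<\frac12$. The exponent that we need is $\alpha=r(\frac1q-\frac12)$ with $r>1$ arbitrarily close to $1$. It can be made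 less than $\frac12$ exactly when $q>1$, so the threshold $\frac12$ matches the missing endpoint.

## 5. Positive combinations of kernels are accretive multipliers

Write $1-1/k(x,y)=\langle b(x),b(y)\rangle$ with $b$ Hilbert-space valued. Then $|b(x)|^2=1-1/k_{xx}<1$ and $k(x,y)=(1-\langle b(x),b(y)\rangle)^{-1}$.

**Lemma 1.** Each $k_x$ is a multiplier, $\operatorname{Re}M_{k_x}\ge\frac12$, $\operatorname{Re}k_x(y)\ge\frac12$ for all $y$, and $|k(x,y)|\le2k_{xx}$.

**Proof.** Fix $x$ and let $s(y)=\langle b(y),b(x)\rangle$, so $k_x=(1-s)^{-1}$. We first bound $M_s$. Since $k=1+\langle b,b\rangle k$, the kernel $(|b(x)|^2-s(y)\overline{s(z)})k(y,z)$ equals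
$$|b(x)|^2+\big[|b(x)|^2\langle b(y),b(z)\rangle-\langle b(y),b(x)\rangle\langle b(x),b(z)\rangle\big]k(y,z).$$
The bracket is $\langle Qb(y),b(z)\rangle$ with $Q=|b(x)|^2I-b(x)\otimes b(x)\ge0$ by Cauchy–Schwarz, so it is positive semidefinite, and by Schur's product theorem so is its product with $k$. Hence $\|M_s\|\le|b(x)|<1$. So $1-M_s$ is invertible, and its inverse is multiplication by $(1-s)^{-1}=k_x$. With $S=M_s$,
$$(1-S)^{-1}+(1-S^*)^{-1}-1=(1-S)^{-1}\big[(1-S^*)+(1-S)-(1-S)(1-S^*)\big](1-S^*)^{-1},$$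
and the bracket is $1-SS^*\ge0$. Thus $2\operatorname{Re}M_{k_x}\ge1$. The same computation with the number $s(y)$, $|s(y)|<1$, gives $\operatorname{Re}k_x(y)\ge\frac12$. Finally $|k(x,y)|\le(1-|b(x)|)^{-1}=(1+|b(x)|)(1-|b(x)|^2)^{-1}\le2k_{xx}$. $\square$

Let $a\ge0$ be finitely supported, $a\ne0$, and $V=R^*a=\sum a_n\mu_nk_{x_n}$. By Lemma 1, $V$ is a multiplier with $\operatorname{Re}M_V\ge\delta:=\frac12\sum a_n\mu_n>0$. In $\operatorname{Re}V(x_n)=\sum_ma_m\mu_m\operatorname{Re}k_{x_m}(x_n)$ all terms are nonnegative; keeping only $m=n$,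
$$|V(x_n)|\ge\operatorname{Re}V(x_n)\ge a_n\qquad\text{for all }n. \tag{3}$$

**Powers.** Let $B=M_V$. Since $\operatorname{Re}B\ge\delta$, $\sigma(B)$ is a compact subset of $\{\operatorname{Re}\lambda\ge\delta\}$, and we define $B^z$, $z\in\mathbb C$, by the holomorphic functional calculus with the principal branch. From $B^*k_x=\overline{V(x)}k_x$ we get $V(x)\in\sigma(B)$; so for $\lambda\notin\sigma(B)$ the resolvent $(\lambda-B)^{-1}$ is multiplication by $(\lambda-V)^{-1}$. Evaluating the Cauchy integral for $B^zf$ at $x$ gives $V(x)^zf(x)$. Hence $B^z=M_{V^z}$, and $V^z=B^z1\in\mathcal M$. For real $\alpha$, $(B^\alpha)^*=B^{*\alpha}$ and $B^{*-\alpha}k_x=\overline{V(x)}^{\,-\alpha}k_x$. Therefore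
$$B^{*-\alpha}R^*c=R^*(\overline V^{\,-\alpha}c)\qquad(c\text{ finitely supported}), \tag{4}$$
where $\overline V^{\,-\alpha}c$ is the sequence $\overline{V(x_n)}^{\,-\alpha}c_n$. This is how weights move through $R^*$.

## 6. Powers of an accretive operator against powers of its adjoint

**Lemma 2.** For $0\le\alpha<\frac12$ there is $c_\alpha>0$, depending only on $\alpha$, such that for every bounded Hilbert space operator $B$ with $\operatorname{Re}B\ge\delta>0$:

(i) $\operatorname{Re}\langle B^\alpha B^{*-\alpha}f,f\rangle\ge c_\alpha\|f\|^2$ for all $f$;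

(ii) $\|B^{\pm\alpha}g\|\le c_\alpha^{-1}\|B^{*\pm\alpha}g\|$ for all $g$.

Also (iii) $\|B^{iy}\|\le e^{\pi|y|/2}$ for $y\in\mathbb R$.

The constant does not depend on $\delta$ or $\|B\|$; this is essential, since $V$ will vary. Past $\frac12$ no such constant exists. For $0<\epsilon<1$ let
$$B=\begin{pmatrix}\epsilon&0\\2\sqrt\epsilon&2\end{pmatrix},\qquad \operatorname{Re}B=\begin{pmatrix}\epsilon&\sqrt\epsilon\\\sqrt\epsilon&2\end{pmatrix},\qquad\det\operatorname{Re}B=\epsilon>0 .$$
Since $B$ is lower triangular, $B^\alpha e_1=\big(\epsilon^\alpha,\;2\sqrt\epsilon\,\tfrac{2^\alpha-\epsilon^\alpha}{2-\epsilon}\big)$, while $B^{*\alpha}e_1=\epsilon^\alpha e_1$. As $\epsilon\to0$ the ratio $\|B^\alpha e_1\|/\|B^{*\alpha}e_1\|$ is at least of order $\epsilon^{1/2-\alpha}$, unbounded for every $\alpha>\frac12$.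

**Proof of (iii).** This controls imaginary powers, for use in the strip. Let $T=(B-1)(B+1)^{-1}$. Since $\|(B+1)f\|^2-\|(B-1)f\|^2=4\operatorname{Re}\langle Bf,f\rangle\ge0$, $T$ is a contraction. Its spectrum is a compact subset of the open disc, and $B^{iy}=\varphi(T)$ with $\varphi(w)=\big(\frac{1+w}{1-w}\big)^{iy}$. As $\frac{1+w}{1-w}$ has argument in $(-\frac\pi2,\frac\pi2)$, $|\varphi|\le e^{\pi|y|/2}$ on the disc. For $0<\rho<1$, von Neumann's inequality gives $\|\varphi(\rho T)\|\le e^{\pi|y|/2}$. Let $\rho\to1$: $\varphi(\rho\,\cdot)\to\varphi$ uniformly near $\sigma(T)$.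

**Proof of (i).** For $\alpha=0$ take $c_0=1$. Let $0<\alpha<\frac12$ and $\|f\|=1$. We embed the quantity in a strip whose two edges have visible signs. Put $A(z)=B^z(B^*)^{-z}$ and $h(z)=\langle A(z)f,f\rangle$ on $\Sigma=\{0\le\operatorname{Re}z\le\frac12\}$; $h$ is holomorphic.

- Growth: writing $B^{x+iy}=B^xB^{iy}$ and using (iii) for $B$ and $B^*$, $|h(x+iy)|\le C_Be^{\pi|y|}$ on $\Sigma$.
- Left edge: since $(B^{iy})^*=B^{*-iy}$, $h(iy)=\|B^{*-iy}f\|^2\ge\|B^{*iy}\|^{-2}\ge e^{-\pi|y|}$.
- Right edge: $A(\frac12+iy)=(B^{iy}B^{-1/2})\,B\,(B^{*-1/2}B^{*-iy})=(B^{iy}B^{-1/2})\,B\,(B^{iy}B^{-1/2})^*$, so $\operatorname{Re}h\ge0$ there.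

Let $v$ be the bounded harmonic function on $\Sigma$ with boundary values $e^{-\pi|y|}$ on $\operatorname{Re}z=0$ and $0$ on $\operatorname{Re}z=\frac12$. Put $c_\alpha:=v(\alpha)$. It is positive and depends only on $\alpha$. We claim $\operatorname{Re}h\ge v$ on $\Sigma$. Because $h$ may grow, we correct: pick $\kappa\in(\pi,2\pi)$ and, for $\eta>0$, consider
$$\operatorname{Re}h-v+\eta\cos\big(\kappa(x-\tfrac14)\big)\cosh(\kappa y),$$
which is harmonic. As $\frac\kappa4<\frac\pi2$, the cosine is at least $\cos\frac\kappa4>0$ on $\Sigma$; so the function is $\ge0$ on $\partial\Sigma$. As $\kappa>\pi$, the last term beats $C_Be^{\pi|y|}$, and the function tends to $+\infty$ as $|y|\to\infty$, uniformly in $x$. By the minimum principle on large rectangles it is $\ge0$ on $\Sigma$. Let $\eta\to0$ and evaluate at $\alpha$.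

**Proof of (ii).** By (i) the invertible operator $T=B^\alpha B^{*-\alpha}$ satisfies $\operatorname{Re}T\ge c_\alpha$, so $\|T^{-1}\|\le c_\alpha^{-1}$, where $T^{-1}=B^{*\alpha}B^{-\alpha}$. Hence $\|B^{*\alpha}g\|=\|T^{-1}B^\alpha g\|\le c_\alpha^{-1}\|B^\alpha g\|$. Applied to $B^*$ in place of $B$, this is the sign $+$. For the sign $-$ apply the result to $B^{-1}$, which is bounded, satisfies $(B^{-1})^\alpha=B^{-\alpha}$, and has $\operatorname{Re}\langle B^{-1}f,f\rangle\ge\delta\|B^{-1}f\|^2\ge\delta\|B\|^{-2}\|f\|^2$. $\square$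

## 7. Powers of $V$ in the complex interpolation scale

To bound norms in $\mathcal H^q$ for $q<2$ we need explicit elements. The holomorphic family $V^{\beta z}F$ supplies them.

**Lemma 3.** Let $V=R^*a$ with $a\ge0$ finitely supported and nonzero, $F\in\mathcal M$, $\beta>0$, $0<t<1$, $\frac1q=\frac{1+t}2$. Then
$$\|V^{\beta t}F\|_{\mathcal H^q}\le C_{\beta,t}\|V^\beta\|_{\mathcal M}^t\|F\|_{\mathcal M}.$$

**Proof.** Let $B=M_V$ and
$$\Phi(z)=e^{z^2-t^2}\,\|V^\beta\|_{\mathcal M}^{\,t-z}\,B^{\beta z}F,\qquad0\le\operatorname{Re}z\le1 .$$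
This is the restriction of an entire $\mathcal M$-valued function. By Lemma 2(iii) it is bounded on the strip and tends to $0$ as $|\operatorname{Im}z|\to\infty$, because $e^{-y^2}$ beats $e^{\pi\beta|y|/2}$. On the left edge
$$\|\Phi(iy)\|_{\mathcal M}\le e^{-y^2+\pi\beta|y|/2}\|V^\beta\|_{\mathcal M}^t\|F\|_{\mathcal M}.$$
On the right edge $V^{\beta(1+iy)}F=V^\beta\cdot(B^{i\beta y}F)$ is a product of two elements of $\mathcal M$, so
$$\|\Phi(1+iy)\|_{\mathcal M\odot\mathcal M}\le e^{1-y^2}\|V^\beta\|_{\mathcal M}^{t-1}\|V^\beta\|_{\mathcal M}\|B^{i\beta y}F\|_{\mathcal M}\le e^{1-y^2+\pi\beta|y|/2}\|V^\beta\|_{\mathcal M}^t\|F\|_{\mathcal M}.$$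
Hence $V^{\beta t}F=\Phi(t)\in[\mathcal M,\mathcal M\odot\mathcal M]_{[t]}=\mathcal H^q$ by (F1), with the stated bound. $\square$

As a check, take the one-point sequence $x$ and $a=k_{xx}$, so $V=k_x$, with $F=k_x$ and $\beta=1$. Since $1+t=\frac2q$, this gives $\|k_x^{2/q}\|_{\mathcal H^q}\le Ck_{xx}^{1/q}$; as $k_x^{2/q}$ has the value $k_{xx}^{2/q}$ at $x$, we recover $\|\delta_x\|_{(\mathcal H^q)^*}\ge ck_{xx}^{1/q}$, in agreement with the given estimate.

## 8. The case $p=2$ controls $R$ and $R^*$ for all $1<p<\infty$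

**Proposition 4.** Let $\|R\|_{\mathcal M\to L^2(\mu)}\le A$. Then $R:\mathcal H^p\to L^p(\mu)$ and $R^*:L^p(\mu)\to\mathcal H^p$ are bounded for every $1<p<\infty$. Consequently $G$ is bounded on $L^p(\mu)$, and $G$ on $L^p(\mu)$ and $G$ on $L^{p'}(\mu)$ are adjoint to each other.

**Step 1 ($V$ is not much larger than $a$).** Besides the lower bound (3) we need an upper bound for $V$ in $L^r$. For $1<r\le2$, $a\ge0$ finitely supported and nonzero, $V=R^*a$, we show
$$\|V^{r/2}\|_{\mathcal M}\le C\|a\|_r^{r/2},\qquad\|V\|_{L^r(\mu)}\le C\|a\|_r . \tag{5}$$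
Let $\gamma=1-\frac r2\in[0,\frac12)$ and $B=M_V$. Then $V^{r/2}=V^{-\gamma}V=B^{-\gamma}R^*a$. By Lemma 2(ii), (4), the hypothesis, and (3) in the form $|V|^{-\gamma}\le a^{-\gamma}$ where $a>0$,
$$\|V^{r/2}\|_{\mathcal M}\le c_\gamma^{-1}\|B^{*-\gamma}R^*a\|=c_\gamma^{-1}\|R^*(\overline V^{\,-\gamma}a)\|\le c_\gamma^{-1}A\big\||V|^{-\gamma}a\big\|_2\le c_\gamma^{-1}A\|a^{1-\gamma}\|_2=c_\gamma^{-1}A\|a\|_r^{r/2},$$
because $2(1-\gamma)=r$. Moreover $\int|V|^rd\mu=\|R(V^{r/2})\|_2^2\le A^2\|V^{r/2}\|_{\mathcal M}^2\le C\|a\|_r^r$.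

**Step 2 ($R^*$ on $L^q$, $1<q<2$).** This is the estimate that interpolation could not reach: $\|R^*c\|_{\mathcal H^q}\le C\|c\|_q$ for finitely supported $c\ne0$. Choose $r\in(1,2)$ so close to $1$ that $\alpha:=r(\frac1q-\frac12)<\frac12$. Put
$$a=|c|^{q/r},\quad V=R^*a,\quad B=M_V,\quad F=B^{-\alpha}R^*c,\qquad\text{so that } R^*c=V^\alpha F .$$
As in Step 1, by Lemma 2(ii), (4) and (3),
$$\|F\|_{\mathcal M}\le c_\alpha^{-1}\|R^*(\overline V^{\,-\alpha}c)\|\le c_\alpha^{-1}A\big\||V|^{-\alpha}c\big\|_2\le C\Big(\int|c|^{2-2\alpha q/r}d\mu\Big)^{1/2}=C\|c\|_q^{q/2},$$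
since $\frac{2\alpha q}r=2-q$. Let $\beta=\frac r2$ and $t=\frac{2\alpha}r=\frac2q-1\in(0,1)$. Then $\beta t=\alpha$ and $\frac{1+t}2=\frac1q$, so Lemma 3 applies. Using (5) and $\|a\|_r^{r/2}=\|c\|_q^{q/2}$,
$$\|R^*c\|_{\mathcal H^q}\le C\|V^{r/2}\|_{\mathcal M}^t\|F\|_{\mathcal M}\le C\|c\|_q^{\frac q2t}\|c\|_q^{\frac q2}=C\|c\|_q^{\frac q2(1+t)}=C\|c\|_q .$$

**Step 3 ($R$ on $\mathcal H^p$).** For $1<p\le2$ this was done in Section 4. For $p>2$ we dualize Step 2. Let $f\in\mathcal H^p$ and $c$ be finitely supported. By (1), (F2) and Step 2,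
$$\Big|\int Rf\,\bar c\,d\mu\Big|=|\langle f,R^*c\rangle|\le C\|f\|_{\mathcal H^p}\|R^*c\|_{\mathcal H^{p'}}\le C\|f\|_{\mathcal H^p}\|c\|_{p'} .$$
Take the supremum over $\|c\|_{p'}\le1$.

**Step 4 ($R^*$ on $L^p$).** For $p<2$ this is Step 2, and for $p=2$ it is the hypothesis. For $p>2$ we dualize Section 4: for finitely supported $c$ and $g\in\mathcal M$,
$$|\langle R^*c,g\rangle|=\Big|\int c\,\overline{Rg}\,d\mu\Big|\le\|c\|_p\|Rg\|_{p'}\le C\|c\|_p\|g\|_{\mathcal H^{p'}} ,$$
so $\|R^*c\|_{\mathcal H^p}\le C\|c\|_p$ by the second form of (F2). In all cases extend to $L^p(\mu)$ by density.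

**Step 5 (the Gram operator).** So $G=RR^*$ is bounded on $L^p(\mu)$, $1<p<\infty$. As $k$ is Hermitian, $\int Gc\,\bar d\,d\mu=\int c\,\overline{Gd}\,d\mu$ for finitely supported $c,d$; by density the operators on $L^p$ and $L^{p'}$ are mutually adjoint. $\square$

## 9. Inverting the Gram operator on $L^p$: from $\mathcal M$ to $\mathcal H^p$

**Proposition 5.** If $(x_n)$ is interpolating for $\mathcal M$, it is interpolating for $\mathcal H^p$ for every $1<p<\infty$.

By hypothesis Proposition 4 applies and, for some $\varepsilon>0$, $\|R^*c\|_{\mathcal M}\ge\varepsilon\|c\|_2$. We show that $G$ is bounded below on every $L^p(\mu)$.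

**Step 1 (a weighted lower bound on $L^2$).** This transfers the lower bound to the weights $|V|^{\pm2\alpha}$. Let $-\frac12<\alpha<\frac12$, $V=R^*a$ with $a\ge0$ finitely supported and nonzero, and $c$ finitely supported with support $S$. Then
$$\int|c|^2|V|^{-2\alpha}d\mu\le C\int_S|Gc|^2|V|^{-2\alpha}d\mu,\qquad C=C(\alpha,\varepsilon). \tag{6}$$
Let $B=M_V$ and $d=\overline V^{\,-\alpha}c$. By (4), $R^*d=B^{*-\alpha}R^*c$. Apply Lemma 2(i) with exponent $|\alpha|$ to $B^{-1}$ if $\alpha\ge0$ and to $B$ if $\alpha<0$; in both cases the operator is $B^{-\alpha}B^{*\alpha}$. Thus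
$$c_{|\alpha|}\varepsilon^2\|d\|_2^2\le c_{|\alpha|}\|R^*d\|^2\le\operatorname{Re}\langle B^{-\alpha}B^{*\alpha}R^*d,R^*d\rangle=\operatorname{Re}\langle V^{-\alpha}R^*c,R^*d\rangle=\operatorname{Re}\int V^{-\alpha}(Gc)\,\bar d\,d\mu,$$
the last equality by (1). Since $d$ lives on $S$, the right side is at most $\big\||V|^{-\alpha}Gc\,1_S\big\|_2\|d\|_2$. Divide by $\|d\|_2$, square, and note $|d|=|V|^{-\alpha}|c|$.

**Step 2 ($G$ is bounded below on $L^q$, $1<q<2$).** Here the weight is built from the right-hand side. Take $r\in(1,2)$ with $\alpha=r(\frac1q-\frac12)<\frac12$. Let $c\ne0$ be finitely supported, $S=\operatorname{supp}c$, $g=|Gc|1_S$. By (6) with $\alpha=0$, $g\ne0$. Let $a=g^{q/r}$, $V=R^*a$. By (6) and (3),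
$$\int|c|^2|V|^{-2\alpha}d\mu\le C\int_{\{g>0\}}g^2a^{-2\alpha}d\mu=C\int_{\{g>0\}}g^{2-2\alpha q/r}d\mu=C\|g\|_q^q .$$
Now $|c|^q=(|c|^2|V|^{-2\alpha})^{q/2}|V|^{\alpha q}$. Hölder with exponents $\frac2q$ and $\frac2{2-q}$, the identity $\frac{2\alpha q}{2-q}=r$, and (5) with $\|a\|_r^r=\|g\|_q^q$ give
$$\|c\|_q^q\le\Big(\int|c|^2|V|^{-2\alpha}d\mu\Big)^{q/2}\Big(\int|V|^rd\mu\Big)^{\frac{2-q}2}\le C\|g\|_q^{q\cdot\frac q2}\|g\|_q^{q\cdot\frac{2-q}2}=C\|g\|_q^q .$$
So $\|c\|_q\le C\|Gc\|_q$.

**Step 3 ($G$ is bounded below on $L^p$, $2<p<\infty$).** Now the weight is built from $c$ and has a positive power. Take $r\in(1,2)$ with $\alpha:=\frac{r(p-2)}{2p}<\frac12$, possible as $\frac{p-2}{2p}<\frac12$. For finitely supported $c\ne0$ let $a=|c|^{p/r}$ and $V=R^*a$; then $a^{2\alpha}=|c|^{p-2}$. By (3), by (6) with $-\alpha$ in place of $\alpha$, by Hölder with exponents $\frac p2$ and $\frac p{p-2}$ (note $\frac{2\alpha p}{p-2}=r$), and by (5) with $\|a\|_r^r=\|c\|_p^p$,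
$$\|c\|_p^p=\int|c|^2a^{2\alpha}d\mu\le\int|c|^2|V|^{2\alpha}d\mu\le C\int|Gc|^2|V|^{2\alpha}d\mu\le C\|Gc\|_p^2\Big(\int|V|^rd\mu\Big)^{\frac{p-2}p}\le C\|Gc\|_p^2\|c\|_p^{p-2}.$$
So $\|c\|_p\le C\|Gc\|_p$.

**Step 4 (surjectivity).** By density the lower bounds hold on all of $L^p(\mu)$, $p\ne2$; for $p=2$, $G\ge\varepsilon^2$. On $L^p(\mu)$ the operator $G$ is injective with closed range, and its adjoint, $G$ on $L^{p'}(\mu)$, is injective, so the range is dense. Hence $G$ is invertible on $L^p(\mu)$. Since $R$ and $R^*$ are bounded between $\mathcal H^p$ and $L^p(\mu)$ and $RR^*G^{-1}=I$, $R$ maps $\mathcal H^p$ onto $L^p(\mu)$. $\square$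

This settles the points $1-100^{-n}$ of Section 1 for all $1<p<\infty$, though the Neumann series does not.

## 10. A Carleson condition at one $p$ gives it at $2$

For the converse direction we first need boundedness at exponent $2$.

**Proposition 6.** Let $1<p<\infty$. If $(x_n)$ is $p$-Carleson, it is 2-Carleson.

Let $p\ne2$ and $\|R\|_{\mathcal H^p\to L^p(\mu)}\le D$. Let $R_N,\mu_N$ belong to $x_1,\dots,x_N$, and let $A_N=\|R_N\|_{\mathcal M\to L^2(\mu_N)}\in(0,\infty)$. It suffices to bound $A_N$ independently of $N$; then let $N\to\infty$ in $\sum_{n\le N}|f(x_n)|^2\mu_n\le A_N^2\|f\|^2$. The truncation makes $A_N$ finite, so that it may be divided out.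

**Step 1 (the case $p>2$).** Here interpolation does work, since $2$ lies between $1$ and $p$. By (2), $\|R_N\|_{\mathcal H^1\to L^1(\mu_N)}\le A_N^2$, and $\|R_N\|_{\mathcal H^p\to L^p(\mu_N)}\le D$. With $\eta=\frac{p'}2\in(\frac12,1)$ one has $(1-\eta)+\frac\eta p=1-\frac\eta{p'}=\frac12$. So $\mathcal M=[\mathcal H^1,\mathcal H^p]_{[\eta]}$ and
$$A_N\le C(A_N^2)^{1-\eta}D^\eta,\qquad\text{that is,}\qquad A_N^{p'-1}\le CD^{p'/2},$$
with $C$ independent of $N$, and $p'-1>0$.

**Step 2 (the case $1<p<2$).** We test the hypothesis on a power of $V$. Let $a\ge0$ be nonzero on $\{1,\dots,N\}$ and $V=R_N^*a$. Lemma 3 with $\beta=1$, $F=V$, $t=\frac2p-1$ gives $\|V^{2/p}\|_{\mathcal H^p}\le C\|V\|_{\mathcal M}^{t+1}=C\|V\|_{\mathcal M}^{2/p}$. Hence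
$$\int|V|^2d\mu_N=\int|V^{2/p}|^pd\mu_N\le D^p\|V^{2/p}\|_{\mathcal H^p}^p\le CD^p\|V\|_{\mathcal M}^2 .$$
On the other hand $\|V\|_{\mathcal M}^2=\langle V,R_N^*a\rangle=\int Va\,d\mu_N\le\|V\|_{L^2(\mu_N)}\|a\|_2$. Together,
$$\|R_N^*a\|_{\mathcal M}\le C_1D^{p/2}\|a\|_2\qquad(a\ge0).$$
For general $c$ write $c=a_1-a_2+i(a_3-a_4)$ with the positive and negative parts of the real and imaginary parts. Then $\sum_j\|a_j\|_2^2=\|c\|_2^2$, so $\|R_N^*c\|\le C_1D^{p/2}\sum_j\|a_j\|_2\le2C_1D^{p/2}\|c\|_2$, and $A_N\le2C_1D^{p/2}$. $\square$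

## 11. From $\mathcal H^p$ to $\mathcal M$ when $p>2$

**Proposition 7.** Let $2<p<\infty$. If $(x_n)$ is interpolating for $\mathcal H^p$, it is interpolating for $\mathcal M$.

By Proposition 6 the sequence is 2-Carleson, so the estimates of Section 8 are available. Let $q=p'<2$.

**Step 1 (dualize surjectivity).** We show that $R^*$ is bounded below at exponent $q$: for finitely supported $c$,
$$\|c\|_q\le C\|R^*c\|_{\mathcal H^q}. \tag{7}$$
Choose $e\in L^p(\mu)$ with $\|e\|_p=1$ and $\int e\,\bar c\,d\mu=\|c\|_q$. By the open mapping theorem there is $f\in\mathcal H^p$ with $Rf=e$ and $\|f\|_{\mathcal H^p}\le K$. By (1) and (F2), $\|c\|_q=\langle f,R^*c\rangle\le CK\|R^*c\|_{\mathcal H^q}$.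

**Step 2 (move the lower bound from $q$ to $2$).** Given data $d$ for $L^2$, we build $c$ for $L^q$ by inserting a power of $V$. Let $d\ne0$ be finitely supported, choose $r\in(1,2)$ with $\alpha:=r(\frac1q-\frac12)<\frac12$, and put
$$t=\tfrac2q-1=\tfrac{2\alpha}r,\quad a=|d|^{2/r},\quad V=R^*a,\quad B=M_V,\quad c=\overline V^{\,\alpha}d,\quad F=B^{-\alpha}R^*c .$$
By (4), $B^{*-\alpha}R^*c=R^*d$, so Lemma 2(ii) gives $\|F\|_{\mathcal M}\le c_\alpha^{-1}\|R^*d\|_{\mathcal M}$. Since $R^*c=V^\alpha F$ and $\alpha=\frac r2t$, Lemma 3 with $\beta=\frac r2$, and (5) with $\|a\|_r^{r/2}=\|d\|_2$, give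
$$\|R^*c\|_{\mathcal H^q}\le C\|V^{r/2}\|_{\mathcal M}^t\|F\|_{\mathcal M}\le C\|d\|_2^t\,\|R^*d\|_{\mathcal M}.$$
From below, by (3) and $a^\alpha=|d|^t$,
$$\|c\|_q=\big\||V|^\alpha d\big\|_q\ge\|a^\alpha d\|_q=\big\||d|^{1+t}\big\|_q=\|d\|_2^{2/q},$$
because $(1+t)q=2$. Insert both in (7): $\|d\|_2^{2/q}\le C\|d\|_2^t\|R^*d\|_{\mathcal M}$. As $\frac2q-t=1$,
$$\|d\|_2\le C\|R^*d\|_{\mathcal M}.$$
So $R^*:L^2(\mu)\to\mathcal M$ is bounded and bounded below, that is, $R:\mathcal M\to L^2(\mu)$ is bounded and onto. $\square$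

## 12. From $\mathcal H^p$ to $\mathcal M$ when $1<p<2$

For $p<2$ Step 1 of Section 11 would give a lower bound for $R^*$ from $L^{p'}(\mu)$ to $\mathcal H^{p'}$ with $p'>2$. Step 2 there used Lemma 3, which gives upper bounds in $\mathcal H^q$ only for $q<2$, so it does not carry over as it stands. We take another route, through separation. Let
$$d(x,y)^2=1-\frac{|k(x,y)|^2}{k_{xx}k_{yy}},$$
the squared distance from the unit vector $k_x/\|k_x\|$ to the line through $k_y$. For $H^2$ a computation gives $d(z,w)=\big|\frac{z-w}{1-\bar wz}\big|$, the pseudohyperbolic distance. Call a sequence separated if $\inf_{m\ne n}d(x_m,x_n)>0$. For points $x\neq y$ put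
$$\lambda=\frac{k(y,x)}{k_{yy}},\qquad\ell(h)=h(x)-\bar\lambda h(y)=\langle h,k_x-\lambda k_y\rangle\quad(h\in\mathcal M).$$
Since $\lambda k_y$ is the orthogonal projection of $k_x$ to $\mathbb Ck_y$,
$$\|\ell\|_{\mathcal M^*}=\|k_x-\lambda k_y\|_{\mathcal M}=d(x,y)\,k_{xx}^{1/2},\qquad|\lambda|\le(k_{xx}/k_{yy})^{1/2}. \tag{8}$$

**Proposition 8.** Let $1<p<2$. If $(x_n)$ is interpolating for $\mathcal H^p$, it is separated.

**Proof.** The plan is to show that if $d$ is small, then $\ell$ is small on $\mathcal H^p$, which contradicts interpolation of the values $0$ at $y$ and $k_{xx}^{1/p}$ at $x$. By the open mapping theorem there is $K$ such that for any $x=x_m\ne y=x_n$ there is $f\in\mathcal H^p$ with $\|f\|_{\mathcal H^p}\le K$, $f(y)=0$, $f(x)=k_{xx}^{1/p}$ (the data have norm $1$ in $L^p(\mu)$). Suppose $d=d(x,y)<\frac12$. By Lemma 1, used at $x$ and at $y$,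
$$\tfrac34k_{xx}k_{yy}\le|k(x,y)|^2\le4\min(k_{xx},k_{yy})^2,\qquad\text{so}\qquad\tfrac3{16}\le\frac{k_{xx}}{k_{yy}}\le\tfrac{16}3 .$$
Fix $s\in(1,p)$. By the given estimate of evaluations and (8),
$$\|\ell\|_{(\mathcal H^s)^*}\le C\big(k_{xx}^{1/s}+|\lambda|k_{yy}^{1/s}\big)\le Ck_{xx}^{1/s}.$$
On $\mathcal H^2$ the norm is at most $C\,d\,k_{xx}^{1/2}$ by (8). Let $\frac1p=\frac{1-\tau}s+\frac\tau2$, $0<\tau<1$. By (F1), $\mathcal H^p=[\mathcal H^s,\mathcal H^2]_{[\tau]}$, and interpolating $\ell$ gives $\|\ell\|_{(\mathcal H^p)^*}\le Cd^\tau k_{xx}^{1/p}$. Therefore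
$$k_{xx}^{1/p}=|\ell(f)|\le CKd^\tau k_{xx}^{1/p},\qquad d\ge(CK)^{-1/\tau}.\qquad\square$$

We now use the following theorem of Aleman, Hartz, McCarthy and Richter (*Interpolating sequences in spaces with the complete Pick property*, IMRN 2019).

**Theorem (AHMR).** For a normalized complete Pick kernel $k$ whose kernel functions at distinct points are linearly independent, a sequence with $\inf_{m\ne n}d(x_m,x_n)>0$ and $\sum|f(x_n)|^2/k(x_n,x_n)\le C\|f\|^2$ for all $f$ in the space is interpolating for the multiplier algebra: every bounded sequence is $(\varphi(x_n))$ for some multiplier $\varphi$.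

**Proposition 9.** If $(x_n)$ is separated and 2-Carleson, it is interpolating for $\mathcal M$.

**Step 1 (restrict so that kernels are independent).** On $X$ distinct points could have the same kernel function, so we pass to a subset $Y$; the restriction space $\mathcal M|_Y$ has kernel $k|_{Y\times Y}$. If $k_{x_0}\ne k_{x_n}$ for all $n$, let $Y=\{x_n\}\cup\{x_0\}$. If $k_{x_j}=k_{x_0}=1$ for some $j$, let $Y=\{x_n\}$ with base point $x_j$. In both cases $k|_{Y\times Y}$ is a normalized complete Pick kernel.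

The kernel functions at two distinct points of $Y$ are linearly independent. For two points of the sequence this is $d(x_m,x_n)>0$. For $x_n$ and $x_0$ in the first case, suppose $k_{x_n}|_Y=c\cdot1$. Evaluation at $x_0$ gives $c=1$, and evaluation at $x_n$ gives $k(x_n,x_n)=1$. Then $\|k_{x_n}-1\|_{\mathcal M}^2=k(x_n,x_n)-2+1=0$, which was excluded.

Independence of pairs implies independence of finite families $y_1,\dots,y_N$, so the hypothesis holds in either reading. If $\sum\gamma_ik_{y_i}=0$ on $Y$, then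
$$0=\sum_{i,l}\gamma_i\bar\gamma_lk(y_l,y_i)=\sum_{j\ge0}\sum_{i,l}\gamma_i\bar\gamma_l\langle b(y_l),b(y_i)\rangle^j=\sum_{j\ge0}\Big\|\sum_l\bar\gamma_lb(y_l)^{\otimes j}\Big\|^2,$$
so $\sum_l\bar\gamma_l\langle b(y_l),u\rangle^j=0$ for all $j$ and $u$. The $b(y_l)$ are distinct, so some $u$ makes the numbers $\langle b(y_l),u\rangle$ distinct, and a Vandermonde determinant gives $\gamma=0$.

Both remaining hypotheses depend only on the Gram matrix of $(k_{x_n})$ (the Carleson condition in the form $\|R^*c\|\le A\|c\|_2$), so they hold in $\mathcal M|_Y$.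

**Step 2 (random signs).** We turn multiplier interpolation into a two-sided bound for sums of normalized kernels. A multiplier satisfies $\sup|\varphi|\le\|M_\varphi\|$, so by the open mapping theorem there is $C_0$ such that for every choice of signs $\epsilon_n=\pm1$ there is $\varphi\in\operatorname{Mult}(\mathcal M|_Y)$ with $\|M_\varphi\|\le C_0$ and $\varphi(x_n)=\epsilon_n$. With $\hat k_n=k_{x_n}/\|k_{x_n}\|$ we have $M_\varphi^*\sum c_n\hat k_n=\sum\epsilon_nc_n\hat k_n$ for finite sums. Apply this to $(c_n)$ and to $(\epsilon_nc_n)$; since Gram matrices in $\mathcal M|_Y$ and $\mathcal M$ agree,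
$$C_0^{-1}\Big\|\sum c_n\hat k_n\Big\|\le\Big\|\sum\epsilon_nc_n\hat k_n\Big\|\le C_0\Big\|\sum c_n\hat k_n\Big\|\quad\text{in }\mathcal M .$$
The average of $\|\sum\epsilon_nc_n\hat k_n\|^2$ over all signs is $\sum|c_n|^2$, so
$$C_0^{-2}\Big\|\sum c_n\hat k_n\Big\|^2\le\sum|c_n|^2\le C_0^2\Big\|\sum c_n\hat k_n\Big\|^2 .$$
Replacing $c_n$ by $c_n\mu_n^{1/2}$ turns the sum into $R^*c$ and $\sum|c_n|^2$ into $\|c\|_2^2$. So $R^*:L^2(\mu)\to\mathcal M$ is bounded and bounded below, and $R:\mathcal M\to L^2(\mu)$ is bounded and onto. $\square$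

**Proof of Theorem 1.** For $p=2$ there is nothing to prove. From $\mathcal M$ to $\mathcal H^p$ is Proposition 5. From $\mathcal H^p$ to $\mathcal M$ is Proposition 7 if $p>2$. If $1<p<2$, the sequence is 2-Carleson by Proposition 6 and separated by Proposition 8, and Proposition 9 applies. $\blacksquare$

## 13. The exponents $1$ and $\infty$, and one operator for all $p$

The following supplement is not needed for Theorem 1; it uses the same tools.

**Theorem 2.** Let $\mathcal M$ be as above, $(x_n)$ distinct points, $\mu=\sum\delta_{x_n}/k(x_n,x_n)$.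

1. If $R:\mathcal H^p\to L^p(\mu)$ is bounded for one $p\in[1,\infty)$, it is bounded for all $p\in[1,\infty)$.
2. For each $p\in[1,\infty)$ the following are equivalent: $(x_n)$ is interpolating for $\mathcal H^p$; $(x_n)$ is interpolating for $\mathcal M$; $(x_n)$ is separated in the metric $d$ and 2-Carleson.
3. In that case $R^*G^{-1}$ is a linear operator of interpolation, bounded $L^p(\mu)\to\mathcal H^p$ simultaneously for all $1<p<\infty$.
4. Statement 2 fails for $p=\infty$, with $\mathcal H^\infty=(\mathcal M\odot\mathcal M)^\dagger$ and $\ell^\infty$, already for the Hardy space $H^2(\mathbb D)$.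

**Proof of 1.** We pass through $p=2$. For $p>1$ use Propositions 4 and 6. That 2-Carleson implies 1-Carleson is (2). Conversely, if $\|R\|_{\mathcal H^1\to L^1(\mu)}\le D$, then $\sum|f(x_n)|^2\mu_n=\|R(f^2)\|_1\le D\|f^2\|_{\mathcal H^1}\le D\|f\|_{\mathcal M}^2$.

**Proof of 2 for $1<p<\infty$.** By Theorem 1 it is enough to treat $p=2$. Let $(x_n)$ be interpolating for $\mathcal M$. Then it is 2-Carleson. Choose $f\in\mathcal M$ with $f(y)=0$, $f(x)=k_{xx}^{1/2}$, $\|f\|\le K$, where $K$ is independent of the two points $x\neq y$ of the sequence. By (8), $k_{xx}^{1/2}=|\ell(f)|\le d(x,y)k_{xx}^{1/2}K$, so $d(x,y)\ge1/K$. The converse is Proposition 9.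

**Proof of 2 for $p=1$.** First, $\|\delta_x\|_{(\mathcal H^1)^*}=k_{xx}$: the upper bound is clear, and for the lower bound test on $k_x^2$, which has value $k_{xx}^2$ at $x$ and norm at most $k_{xx}$. So interpolation for $\mathcal H^1$ means that $R:\mathcal H^1\to L^1(\mu)$ is bounded and onto.

Let $(x_n)$ be interpolating for $\mathcal M$. Then $R:\mathcal H^1\to L^1(\mu)$ is bounded by (2). By the open mapping theorem there are $f_n\in\mathcal M$ with $\|f_n\|\le C$, $f_n(x_n)=k(x_n,x_n)^{1/2}$ and $f_n(x_m)=0$ for $m\ne n$. For $(a_n)\in\ell^1$ the function $h=\sum a_nf_n^2$ is in $\mathcal H^1$ and $h(x_n)/k(x_n,x_n)=a_n$. So $R$ is onto.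

Conversely let $(x_n)$ be interpolating for $\mathcal H^1$. By part 1 it is 2-Carleson. For separation we use a functional on $\mathcal H^1$ with $\bar\lambda^2$ in place of $\bar\lambda$. For $u,w\in\mathcal M$,
$$u(x)w(x)-\bar\lambda^2u(y)w(y)=\ell(u)w(x)+\bar\lambda u(y)\ell(w).$$
By (8), $|\ell(u)w(x)|\le d\,k_{xx}\|u\|\|w\|$ and $|\lambda u(y)|\le k_{xx}^{1/2}\|u\|$, so the whole is at most $2d\,k_{xx}\|u\|\|w\|$. Hence $|f(x)-\bar\lambda^2f(y)|\le2d\,k_{xx}\|f\|_{\mathcal H^1}$ for all $f\in\mathcal H^1$. Taking $f$ with $f(y)=0$, $f(x)=k_{xx}$, $\|f\|_{\mathcal H^1}\le K$ gives $d\ge1/(2K)$.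

**Proof of 3.** In Step 4 of Section 9 we saw that $R^*G^{-1}$ is bounded $L^p(\mu)\to\mathcal H^p$ and that $RR^*G^{-1}=I$ for each $p$. It remains to see that the inverses on different $L^p(\mu)$ agree. Since $1\in\mathcal M$ and $(x_n)$ is 2-Carleson, $\sum\mu_n=\|R1\|_2^2<\infty$; so $L^p(\mu)\subseteq L^q(\mu)$ continuously for $q<p$, and by density of finitely supported sequences $R^*$ and $G$ on $L^q(\mu)$ extend those on $L^p(\mu)$. For $c\in L^p(\mu)$ both $G^{-1}$ from $L^p$ and $G^{-1}$ from $L^q$, applied to $c$, are solutions in $L^q(\mu)$ of $Gu=c$, and $G$ is injective on $L^q(\mu)$.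

**Proof of 4.** We exhibit a sequence interpolating for $H^2$ that contains pairs of points at constant pseudohyperbolic distance on which $\|\delta\|_{(\mathcal H^\infty)^*}$ blows up. Let
$$z_j=1-4^{-j},\qquad w_j=\frac{z_j+\frac12}{1+\frac12z_j}\quad(j\ge1),\qquad1-w_j=\frac{1-z_j}{2+z_j}\in\Big[\frac{1-z_j}3,\frac{1-z_j}2\Big].$$
Since $1-z_{j+1}=\frac14(1-z_j)$, the sequence $z_1,w_1,z_2,w_2,\dots$ increases to $1$ and the consecutive ratios of $1-|\cdot|$ are at most $\frac34$.

It is interpolating for $H^2$ (Hayman–Newman, Shapiro–Shields). It also follows from part 2: call the points $y_n=1-\epsilon_n$, so $\epsilon_n\le(\frac34)^{n-m}\epsilon_m$ for $m<n$. As in Section 1 the normalized Gram entries are at most $2(\frac34)^{|n-m|/2}$, so row sums are bounded and the sequence is 2-Carleson. And $d(y_m,y_n)=\frac{\epsilon_m-\epsilon_n}{1-y_my_n}\ge\frac{\epsilon_m-\epsilon_n}{\epsilon_m+\epsilon_n}\ge\frac{1-3/4}{1+3/4}=\frac17$.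

Next, functions in $\mathcal H^\infty$ vary little between $z_j$ and $w_j$. Let $f\in\mathcal H^\infty$. With $g_z(w)=w(1-\bar zw)^{-2}=\sum_nn\bar z^{\,n-1}w^n$ we have $f'(z)=\langle f,g_z\rangle$. Writing $g_z=\frac w{1-\bar zw}\cdot\frac1{1-\bar zw}$ gives $\|g_z\|_{H^2\odot H^2}\le(1-|z|^2)^{-1}$, so $|f'(z)|\le\|f\|_{\mathcal H^\infty}(1-|z|^2)^{-1}$. The points $z_j<w_j$ have pseudohyperbolic distance $\frac12$, and integrating along $[z_j,w_j]$,
$$|f(z_j)-f(w_j)|\le\|f\|_{\mathcal H^\infty}(\operatorname{artanh}w_j-\operatorname{artanh}z_j)=\|f\|_{\mathcal H^\infty}\operatorname{artanh}\tfrac12 .$$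

On the other hand, $f(z_j)=\langle f,k_{z_j}\rangle$ and $f$ ranges over the anti-dual of $H^2\odot H^2$, so by Hahn–Banach
$$\|\delta_{z_j}\|_{(\mathcal H^\infty)^*}=\|k_{z_j}\|_{H^2\odot H^2}\ge\int_{\mathbb T}\frac{dm(w)}{|1-\bar z_jw|}\longrightarrow\infty .$$
Here $m$ is normalized arc length. The inequality holds because $\int_{\mathbb T}|\sum f_ng_n|\,dm\le\sum\|f_n\|\|g_n\|$. The limit is Fatou's lemma with $\int_{\mathbb T}|1-w|^{-1}dm=\infty$.

If $f\mapsto(f/\|\delta\|)$ mapped $\mathcal H^\infty$ boundedly onto $\ell^\infty$ along this sequence, the open mapping theorem would give $f_j$ with $\|f_j\|_{\mathcal H^\infty}\le K$, $f_j(w_j)=0$ and $f_j(z_j)=\|\delta_{z_j}\|_{(\mathcal H^\infty)^*}\to\infty$. This contradicts $|f_j(z_j)-f_j(w_j)|\le K\operatorname{artanh}\frac12$. $\blacksquare$
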